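\title{A complete group whose automorphism tower can be forced to have any height}

\begin{abstract}
We show that it is consistent with ZFC that there is a complete group $T$ such that for every ordinal $\alpha$ some notion of forcing that preserves cofinalities and cardinalities makes the height of the automorphism tower of $T$ equal to $\alpha$. Every model of ZFC has a $\sigma$-closed forcing extension containing such a group. The group is built from a generic rigid structure of size $\aleph_1$, to which further forcing adds automorphisms that satisfy the relations of a prescribed group modulo countable sets. We also control $2^{\aleph_1}$ in the extensions and show that no countable group has this property.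
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a centerless group, and for $x\in G$ let $i_x$ be the inner automorphism $y\mapsto xyx^{-1}$. The map $x\mapsto i_x$ embeds $G$ into $\operatorname{Aut}(G)$ with image $\operatorname{Inn}(G)$. The group $\operatorname{Aut}(G)$ is centerless again: if $\varphi$ commutes with every $i_x$, then $i_{\varphi(x)}=\varphi i_x\varphi^{-1}=i_x$, so $\varphi(x)=x$ for all $x$. The step can therefore be iterated. The \emph{automorphism tower} of $G$ is given by $G_0=G$, by $G_{\alpha+1}\cong\operatorname{Aut}(G_\alpha)$, where $G_\alpha$ is identified with $\operatorname{Inn}(G_\alpha)$, and by $G_\lambda=\bigcup_{\alpha<\lambda}G_\alpha$ for limit ordinals $\lambda$. A centerless group is \emph{complete} if all its automorphisms are inner. The \emph{height} $\tau(G)$ is the least ordinal $\alpha$ with $G_\beta=G_\alpha$ for all $\beta>\alpha$. Equivalently, it is the least $\alpha$ such that $G_\alpha$ is complete, so it counts the steps needed to make all automorphisms inner, and $\tau(G)=0$ exactly when $G$ is complete. We quote two facts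 without proof: $\tau(G)$ exists for every centerless group $G$, and
\begin{equation}\label{eq:bound}
\tau(G)<(2^{|G|})^+\quad\text{if $G$ is infinite.}
\end{equation}

The definition of the tower quantifies over all permutations of $G$, so its value depends on the universe of sets in which it is read. If $G$ lies in a model $V$ of ZFC and $V'$ is a generic extension of $V$, then $G$ is still a centerless group in $V'$, but it may have new automorphisms there. We write $\tau^{V'}(G)$ for the height computed in $V'$. Hamkins and Thomas \cite{HT} proved that the following is consistent: for every infinite cardinal $\lambda$ and every ordinal $\alpha<\lambda$ there is a centerless group $G$ with $\tau(G)=\alpha$ such that for every $\beta$ with $1\le\beta<\lambda$ some notion of forcing $\mathbb{P}$ that preserves cofinalities and cardinalities gives $\tau^{V^{\mathbb{P}}}(G)=\beta$. Here the group may depend on the bound $\lambda$. The following question from \cite{HT} removes the bound.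

\begin{quote}
\textbf{Question.} \emph{Is there a complete group $G$ such that for every ordinal $\alpha$ there is a notion of forcing $\mathbb{P}$, preserving cofinalities and cardinalities, with $\tau^{V^{\mathbb{P}}}(G)=\alpha$?}
\end{quote}

We read this as a strengthening of the consistency result above: is there a model $V$ of ZFC in which the answer is yes? Completeness is the natural hypothesis, because an automorphism that is not inner in $V$ is not inner in any extension, so only a complete group can reach the height $0$.

There are reasons to guess that the answer is no. A countable complete group remains complete in every generic extension (Theorem~\ref{thm:more}(c)). A group is a set, so it cannot contain a separate device for each ordinal $\alpha$. And by \eqref{eq:bound}, extensions with the same cardinals and the same value of $2^{|G|}$ produce only boundedly many heights. The last obstacle is not a real one, since forcing can enlarge $2^{|G|}$ without collapsing cardinals. The second is avoided by a group that carries no information about $\alpha$ at all and leaves it to the forcing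 to supply it.

\begin{theorem}\label{thm:main}
Let $V_0$ be a model of $\mathrm{ZFC}+\mathrm{CH}$. There is a $\sigma$-closed poset $\mathbb{S}\in V_0$ of size $\aleph_1$ such that if $g$ is $\mathbb{S}$-generic over $V_0$ and $V=V_0[g]$, then in $V$ there is a complete group $T$ with the following property. For every ordinal $\alpha$ there is a notion of forcing $\mathbb{P}$, preserving cofinalities and cardinalities and adding no new countable sequences of elements of $V$, with $\tau^{V^{\mathbb{P}}}(T)=\alpha$.
\end{theorem}

Taking for $V_0$ the constructible universe shows that a positive answer to the Question is consistent with ZFC. The second theorem adds information on the ground model and on cardinal arithmetic, and gives two limitations.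

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] Every model of ZFC has a $\sigma$-closed forcing extension in which the answer to the Question is yes. If $V_0\models\mathrm{GCH}$, then the model $V=V_0[g]$ of Theorem~\ref{thm:main} satisfies GCH and has the cardinals and cofinalities of $V_0$.
\item[(b)] Let $V_0\models\mathrm{GCH}$ and let $T\in V$ be the group constructed in the proof of Theorem~\ref{thm:main}. Then $|T|=2^{\aleph_1}=\aleph_2$ in $V$. For every cardinal $\lambda\ge\aleph_2$ with $\operatorname{cf}(\lambda)>\omega_1$ and every ordinal $\alpha$ with $1\le\alpha<\lambda^+$ there is $\mathbb{P}\in V$, preserving cofinalities and cardinals and adding no new countable sequences of elements of $V$, such that $2^{\aleph_1}=\lambda$ and $\tau(T)=\alpha$ in $V^{\mathbb{P}}$.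
\item[(c)] If $G$ is a countable complete group, then $\tau(G)=0$ in every forcing extension, by any forcing. So every group as in the Question is uncountable.
\item[(d)] If $G$ is an infinite centerless group and $\tau(G)=\alpha$ in $V^{\mathbb{P}}$, then $|\alpha|\le 2^{|G|}$ in $V^{\mathbb{P}}$.
\end{enumerate}
\end{theorem}

The proof has an algebraic half and a forcing half. Section~\ref{sec:towers} treats normalizer towers, which are easier to compute than automorphism towers, and shows the mechanism of the proof in a group of order $128$. Section~\ref{sec:coding} attaches to a rigid structure $\mathcal{M}$ with a distinguished part $A$ a complete group $T$ whose height in an extension $V'$ is the height of the normalizer tower of the old power set $\mathcal{P}(A)^V$ in $\mathcal{P}(A)^{V'}\rtimes\operatorname{Aut}(\mathcal{M})^{V'}$. Sections~\ref{sec:forcing} and~\ref{sec:aut} construct $\mathcal{M}$ generically and, for each group $W$ with an involution $w_0$, a forcing after which $\operatorname{Aut}(\mathcal{M})$ maps onto $W$ and the automorphisms that preserve $\mathcal{P}(A)^V$ are exactly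 those mapped into $\langle w_0\rangle$. Section~\ref{sec:proofs} puts the pieces together.

Throughout, $F(X)$ is the free group on generators $t_x$ $(x\in X)$, and a power set $\mathcal{P}(A)$ is regarded as an abelian group under symmetric difference $\triangle$.

\section{Normalizer towers}\label{sec:towers}

Let $H\le\Gamma$ be groups. The \emph{normalizer tower} of $H$ in $\Gamma$ is given by $N_0(H)=H$, $N_{\beta+1}(H)=N_\Gamma(N_\beta(H))$, and unions at limit ordinals. Its \emph{height} $\operatorname{ht}(H,\Gamma)$ is the least $\beta$ with $N_{\beta+1}(H)=N_\beta(H)$. Unlike the automorphism tower, this tower is absolute: $N_\Gamma(L)$ is defined by quantifying over elements of $\Gamma$ and $L$ only, so two transitive models with the same ordinals that contain $H$ and $\Gamma$ compute the same tower and the same height.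

\begin{lemma}\label{lem:preimage}
Let $\varphi\colon\Gamma\to\Gamma'$ be a surjective homomorphism and $L\le\Gamma'$. Then $N_\beta(\varphi^{-1}(L))=\varphi^{-1}(N_\beta(L))$ for all $\beta$, and $\operatorname{ht}(\varphi^{-1}(L),\Gamma)=\operatorname{ht}(L,\Gamma')$.
\end{lemma}

\begin{proof}
For $x\in\Gamma$ we have $x\varphi^{-1}(L)x^{-1}=\varphi^{-1}(\varphi(x)L\varphi(x)^{-1})$, and distinct subsets of $\Gamma'$ have distinct preimages because $\varphi$ is onto. So $x$ normalizes $\varphi^{-1}(L)$ if and only if $\varphi(x)$ normalizes $L$. Preimages commute with unions, so the first claim follows by induction on $\beta$, and the second follows from it.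
\end{proof}

\subsection{A subgroup of a power set marks a subgroup of $W$}

Let a group $U$ act on a set $A$, let $C=\mathcal{P}(A)$, and form $\Gamma=C\rtimes U$, where $uZu^{-1}=u[Z]$ for $u\in U$ and $Z\subseteq A$. For $H\le C$ put $u[H]=\{u[Z]:Z\in H\}$ and $U_H=\{u\in U:u[H]=H\}$.

\begin{lemma}\label{lem:shift}
Let $H\le C$, let $\varphi\colon U\to W$ be a surjective homomorphism, and let $1\ne L\le W$ satisfy $U_H=\varphi^{-1}(L)$. Then $\operatorname{ht}(H,\Gamma)=1+\operatorname{ht}(L,W)$.
\end{lemma}

\begin{proof}
For $Z\in C$ and $u\in U$ we have $(Zu)H(Zu)^{-1}=Z\,u[H]\,Z^{-1}=u[H]$, because $C$ is abelian. Hence $N_1(H)=C\rtimes U_H$, which is the preimage of $L$ under the surjection $\Gamma\to\Gamma/C\cong U\to W$. Since $(1+\beta)+1=1+(\beta+1)$, and $1+\beta=\sup_{\gamma<\beta}(1+\gamma)$ for limit $\beta$, the groups $N_{1+\beta}(H)$ form the normalizer tower of $N_1(H)$, and by Lemma~\ref{lem:preimage} this tower has height $\operatorname{ht}(L,W)$. Finally $N_0(H)\ne N_1(H)$, since $L\neq 1$ gives $U_H\ne1$ while $H\le C$. Every ordinal $\ge1$ is $1+\beta$ for a unique $\beta$,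 so the height is $1+\operatorname{ht}(L,W)$.
\end{proof}

\begin{example}\label{ex:square}
Let $A=\{1,2,3,4\}$ be the vertices of a square in cyclic order, let $U=W$ be its symmetry group, dihedral of order $8$, and let $H=\{\emptyset,\{1\}\}$. Then $U_H$ is the stabilizer of the vertex $1$, that is, $L=\langle(2\,4)\rangle$. The conjugates of $(2\,4)$ in $W$ are $(2\,4)$ and $(1\,3)$, so $N_W(L)$ has index $2$ and equals $\langle(2\,4),(1\,3)\rangle$; its normalizer is $W$. Thus $\operatorname{ht}(L,W)=2$. In $\Gamma=\mathcal{P}(A)\rtimes W$ the tower of $H$ is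
\[
H\;<\;C\rtimes\langle(2\,4)\rangle\;<\;C\rtimes\langle(2\,4),(1\,3)\rangle\;<\;C\rtimes W,
\]
with orders $2$, $32$, $64$, $128$ and height $3$. The first step swallows $C$ and replaces $H$ by the subgroup of $W$ that $H$ marks; after that the tower runs inside $W$.
\end{example}

In the proof of Theorem~\ref{thm:main} the set $A$ has size $\aleph_1$, the group $H$ is the power set of $A$ in $V$, and $C$ is the power set of $A$ in an extension of $V$. The marked subgroup $L$ should not be trivial: if $U_H=\ker\varphi$, then $N_1(H)$ is normal in $\Gamma$ and the height is at most $2$. The smallest remaining choice, a group of order $2$, already gives all heights.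

\subsection{Towers of every height above an involution}

\begin{lemma}\label{lem:heights}
For every ordinal $\tau$ there are a group $W$ with $|W|\le|\tau|+\aleph_0$ and an involution $w_0\in W$ such that $\operatorname{ht}(\langle w_0\rangle,W)=\tau$.
\end{lemma}

\begin{proof}
For $\tau=0$ take $W=C_2$, and for $\tau=1$ take $W=C_2\times C_2$ with any involution. Every $\tau\ge2$ has the form $1+\beta$ with $\beta\ge1$. We iterate the construction that turns $C_2$ into the dihedral group of Example~\ref{ex:square}. Let $W_0=\langle w_0\rangle\cong C_2$, let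
\[
W_{\gamma+1}=(W_\gamma\times W'_\gamma)\rtimes\langle\sigma_\gamma\rangle,
\]
where $\sigma_\gamma$ is an involution that interchanges $W_\gamma$ and its copy $W'_\gamma=\sigma_\gamma W_\gamma\sigma_\gamma$, and take unions at limits. (For $\gamma=0$ one may take $w_0=(2\,4)$ and $\sigma_0=(1\,2)(3\,4)$.) By induction $|W_\beta|\le|\beta|+\aleph_0$. For $\gamma\le\beta$ define the subgroup
\[
L^\beta_\gamma=W_\gamma\times\bigoplus_{\gamma\le\xi<\beta}W'_\xi
\]
of $W_\beta$. The product is direct. Indeed $W_\xi$ commutes with $W'_\xi$, meets it trivially, and contains $W_\gamma$ and all $W'_\eta$ with $\gamma\le\eta<\xi$; so the factors commute pairwise, and in a product of elements of distinct factors that equals $1$, the element with the largest index $\xi$ lies in $W_\xi\cap W'_\xi=1$ and can be deleted. We have $L^\beta_\beta=W_\beta$. The group $L^\beta_\gamma$ has index $2$ in $L^\beta_{\gamma+1}$, because $W_\gamma\times W'_\gamma$ has index $2$ in $W_{\gamma+1}$ and the remaining factors are the same. For limit $\gamma$ we have $L^\beta_\gamma=\bigcup_{\eta<\gamma}L^\beta_\eta$, because $W_\gamma=\bigcup_{\eta<\gamma}W_\eta$.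 In particular $L^\beta_\gamma$ is strictly increasing in $\gamma\le\beta$. We claim that
\begin{equation}\label{eq:wreath}
N_{W_\beta}(W_0)=L^\beta_0,\qquad N_{W_\beta}(L^\beta_\gamma)=L^\beta_{\gamma+1}\quad(\gamma<\beta).
\end{equation}
The inclusions $\supseteq$ hold because $W_0$ is central in $L^\beta_0$ and subgroups of index $2$ are normal. We prove the inclusions $\subseteq$ by induction on $\beta$; for $\beta=0$ we have $L^0_0=W_0$.

\emph{From $\beta$ to $\beta+1$.} Here $L^{\beta+1}_\gamma=L^\beta_\gamma\times W'_\beta$ for $\gamma\le\beta$. For $\gamma=\beta$ there is nothing to prove, as $L^{\beta+1}_{\beta+1}=W_{\beta+1}$. Let $\gamma<\beta$, and let $x=ab\sigma_\beta^{\varepsilon}$, with $a\in W_\beta$, $b\in W'_\beta$, $\varepsilon\in\{0,1\}$, normalize $L^\beta_\gamma\times W'_\beta$. If $\varepsilon=1$, the conjugate by $x$ contains $xW'_\beta x^{-1}=W_\beta$, whereas $(L^\beta_\gamma\times W'_\beta)\cap W_\beta=L^\beta_\gamma\ne W_\beta$. So $\varepsilon=0$, the conjugate is $aL^\beta_\gamma a^{-1}\times W'_\beta$, and $a\in N_{W_\beta}(L^\beta_\gamma)=L^\beta_{\gamma+1}$, which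 gives $x\in L^{\beta+1}_{\gamma+1}$. If $x$ normalizes $W_0$, then $\varepsilon=0$, since otherwise $xW_0x^{-1}\le W'_\beta$; then $xW_0x^{-1}=aW_0a^{-1}$, so $a\in L^\beta_0$ and $x\in L^{\beta+1}_0$.

\emph{Limit $\beta$.} Let $x\in W_\beta$ normalize $L^\beta_\gamma$, and choose $\eta$ with $\gamma<\eta<\beta$ and $x\in W_\eta$. Inside the direct product $L^\beta_\eta=W_\eta\times\bigoplus_{\eta\le\xi<\beta}W'_\xi$ we have $L^\beta_\gamma=L^\eta_\gamma\times\bigoplus_{\eta\le\xi<\beta}W'_\xi$, so $L^\beta_\gamma\cap W_\eta=L^\eta_\gamma$. The element $x$ normalizes this intersection, so $x\in L^\eta_{\gamma+1}\le L^\beta_{\gamma+1}$. If $x\in W_\eta$ normalizes $W_0$, then $x\in L^\eta_0\le L^\beta_0$.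

By \eqref{eq:wreath}, for $\beta\ge1$ the tower of $W_0$ in $W_\beta$ has $N_0=W_0\ne L^\beta_0=N_1$ and $N_{1+\gamma}=L^\beta_\gamma$ for $\gamma\le\beta$. It increases strictly until it reaches $W_\beta$ at stage $1+\beta$.
\end{proof}

\section{From structures to complete groups}\label{sec:coding}

An automorphism tower has no ambient group, and this makes it hard to compute. We pass from groups to fields, where an ambient group exists, and from fields to relational structures, where forcing is easy to control.

\subsection{Automorphism towers inside $\mathrm{P}\Gamma\mathrm{L}(2,K)$}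

Let $K$ be an infinite field. Recall that $\mathrm{PGL}(2,K)$ is $\mathrm{GL}(2,K)$ modulo scalar matrices, that the image $S=\mathrm{PSL}(2,K)$ of $\mathrm{SL}(2,K)$ is a simple group, and that $\operatorname{Aut}(K)$ acts on matrices entrywise. Put $P=\mathrm{P}\Gamma\mathrm{L}(2,K)=\mathrm{PGL}(2,K)\rtimes\operatorname{Aut}(K)$. Then $S$ is normal in $P$, and by the theorem of Schreier and van der Waerden the conjugation map $P\to\operatorname{Aut}(S)$ is an isomorphism. In particular $C_P(S)=1$.

\begin{lemma}[cf.\ Thomas]\label{lem:pgl}
Let $K$ be an infinite field, $H\le\operatorname{Aut}(K)$ and $T=\mathrm{PGL}(2,K)\rtimes H$. Then $T$ is centerless and $\tau(T)=\operatorname{ht}(H,\operatorname{Aut}(K))$.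
\end{lemma}

\begin{proof}
Let $S\le X\le P$. Then $Z(X)\le C_P(S)=1$. If $1\ne N\lhd X$, then $N\cap S\ne1$, for otherwise $[N,S]\le N\cap S=1$ and $N\le C_P(S)=1$; so $S\le N$ by simplicity. Thus $S$ is the unique minimal normal subgroup of $X$, and every automorphism of $X$ maps $S$ onto itself.

The conjugation map $N_P(X)\to\operatorname{Aut}(X)$ is injective, since $C_P(X)\le C_P(S)=1$. It is surjective. Let $\varphi\in\operatorname{Aut}(X)$ and choose $n\in P$ such that $\varphi(y)=nyn^{-1}$ for $y\in S$. For $x\in X$ and $y\in S$ the identity $\varphi(x)\varphi(y)\varphi(x)^{-1}=\varphi(xyx^{-1})$ reads $\varphi(x)n\,y\,n^{-1}\varphi(x)^{-1}=nx\,y\,x^{-1}n^{-1}$, so $(nx)^{-1}\varphi(x)n\in C_P(S)=1$. Hence $\varphi(x)=nxn^{-1}$ for all $x\in X$, and $n\in N_P(X)$. The isomorphism $N_P(X)\cong\operatorname{Aut}(X)$ carries $X$ to $\operatorname{Inn}(X)$, and $N_P(X)$ again lies between $S$ and $P$. By induction the automorphism tower of $T$ is its normalizer tower in $P$. Since $T$ is the preimage of $H$ under $P\to\operatorname{Aut}(K)$, Lemma~\ref{lem:preimage} gives the height.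
\end{proof}

\subsection{A field with the automorphisms of a given structure}

We need a field $K$ whose automorphism group is that of a given structure not only in one model but, with the same $K$, in all extensions. So $K$ must be given by an explicit presentation. The idea is to take one variable for each point and to mark certain polynomials by adjoining all their $\ell^n$-th roots; the set of elements that have such roots is invariant under every automorphism.

Let $\mathcal{N}=(I;R_1,R_2)$, where $R_1,R_2$ are irreflexive binary relations on $I$. Let $x=(x_i)_{i\in I}$ be indeterminates and put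
\[
\begin{aligned}
\mathcal{L}_3&=\{x_i:i\in I\}, &\mathcal{L}_5&=\{1+x_i:i\in I\},\\
\mathcal{L}_7&=\{x_i+2x_j:R_1(i,j)\}, &\mathcal{L}_{11}&=\{x_i+3x_j:R_2(i,j)\}.
\end{aligned}
\]
Let $\mathcal{L}$ be the union of these sets. Its members are linear, hence irreducible in the unique factorization domain $\overline{\mathbb{Q}}[x]$, and no two of them are associate: for $i\ne j$ and $c,c'\in\{2,3\}$, the polynomial $x_i+cx_j$ is a scalar multiple of $x_i+c'x_j$ only if $c=c'$, and of $x_j+c'x_i$ only if $cc'=1$. Irreflexivity is used here, since $x_i+2x_i$ is associate to $x_i$. For $h\in\mathcal{L}$ let $\ell_h$ be the prime with $h\in\mathcal{L}_{\ell_h}$. Let $K=K_{\mathcal{N}}$ be the commutative $\mathbb{Q}(x)$-algebra with generators $\rho_{h,n}$ $(h\in\mathcal{L},\ n<\omega)$ and relations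
\[
\rho_{h,0}=h,\qquad\rho_{h,n+1}^{\ell_h}=\rho_{h,n}.
\]
An automorphism $\pi$ of $\mathcal{N}$ permutes the variables, hence permutes each $\mathcal{L}_\ell$, and $x_i\mapsto x_{\pi i}$, $\rho_{h,n}\mapsto\rho_{\pi h,n}$ respects the relations. This defines a ring automorphism $\hat\pi$ of $K$.

\begin{proposition}\label{prop:field}
$K$ is a field of cardinality $|I|+\aleph_0$, and $\pi\mapsto\hat\pi$ is an isomorphism $\operatorname{Aut}(\mathcal{N})\to\operatorname{Aut}(K)$.
\end{proposition}

The sets $\mathcal{L}_7$ and $\mathcal{L}_{11}$ record the relations, and $\mathcal{L}_3$ marks the variables, but only up to signs, products and powers. For instance, the field $\mathbb{Q}(\rho_0,\rho_1,\dots)$ with $\rho_0$ transcendental and $\rho_{n+1}^3=\rho_n$ has the automorphisms $\rho_n\mapsto-\rho_n$, $\rho_n\mapsto\rho_n^{-1}$ and $\rho_n\mapsto\rho_{n+1}$. The set $\mathcal{L}_5$ removes this freedom.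

We recall Kummer theory. Let $E$ be a field containing $\overline{\mathbb{Q}}$ and let $m\ge1$. The map $B\mapsto E(B^{1/m})$ is a bijection from the groups $B$ with $E^{\times m}\le B\le E^\times$ onto the abelian extensions of $E$ of exponent dividing $m$, and $[E(B^{1/m}):E]=[B:E^{\times m}]$.

\begin{lemma}\label{lem:radical}
Let $E\supseteq\overline{\mathbb{Q}}$ be a field and let $\rho_1,\dots,\rho_r$ be elements of an algebraic closure with $\rho_k^{m_k}\in E^\times$, $m_k\ge1$. If $y\in E(\rho_1,\dots,\rho_r)^\times$ and $y^m\in E$ for some $m\ge1$, then $y=b\prod_k\rho_k^{c_k}$ with $b\in E^\times$ and $c_k\in\mathbb{Z}$.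
\end{lemma}

\begin{proof}
Let $m'$ be a common multiple of $m$ and the $m_k$, and let $B$ be generated by $E^{\times m'}$ and the $\rho_k^{m'}$. As $E$ contains all roots of unity, $E(B^{1/m'})=E(\rho_1,\dots,\rho_r)$. This field contains $y$, so $B$ and $\langle B,y^{m'}\rangle$ give the same extension, and $y^{m'}\in B$. Thus $y^{m'}=(b_0\prod_k\rho_k^{c_k})^{m'}$ with $b_0\in E^\times$, and $b$ is $b_0$ times a root of unity.
\end{proof}

\begin{lemma}\label{lem:isfield}
Fix an algebraic closure of $\overline{\mathbb{Q}}(x)$ and in it elements $\rho_{h,n}$ that satisfy the relations. The natural map from $K$ onto the subfield $\mathbb{Q}(x)(\rho_{h,n})_{h,n}$ is an isomorphism. Moreover $K\cap\overline{\mathbb{Q}}=\mathbb{Q}$; that is, every element of $K$ that is algebraic over $\mathbb{Q}$ is rational.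
\end{lemma}

\begin{proof}
Let $h_1,\dots,h_r\in\mathcal{L}$ be distinct, let $n<\omega$, and put $m_k=\ell_{h_k}^n$, $\rho_k=\rho_{h_k,n}$, $d=\prod_km_k$, and $m=\operatorname{lcm}(m_1,\dots,m_r)$. By Kummer theory $[\overline{\mathbb{Q}}(x)(\rho_1,\dots,\rho_r):\overline{\mathbb{Q}}(x)]$ is the order of the group generated by the elements $\rho_k^m=h_k^{m/m_k}$ modulo $m$-th powers. If $\prod_kh_k^{e_km/m_k}$ is an $m$-th power, then its multiplicity $e_km/m_k$ at $h_k$ is divisible by $m$, so $m_k\mid e_k$. Hence the order is $d$. Let $E=\mathbb{Q}(x)(\rho_1,\dots,\rho_r)$. Then $d\le[E:\mathbb{Q}(x)]$, since degrees do not increase under extension of the base field, and the algebra $\mathbb{Q}(x)[X_1,\dots,X_r]/(X_k^{m_k}-h_k)_k$ has dimension $d$ and maps onto $E$. So this algebra maps isomorphically onto $E$. Every element of $K$ is the image of an element of such an algebra, and the map from the algebra to $E$ factors through $K$; so an element of $K$ that is mapped to $0$ is $0$.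

Let $c\in E\cap\overline{\mathbb{Q}}$ have degree $d'$ over $\mathbb{Q}$. Then $\mathbb{Q}(c)(x)$ lies in both $E$ and $\overline{\mathbb{Q}}(x)$, so $d=[\overline{\mathbb{Q}}(x)E:\overline{\mathbb{Q}}(x)]\le[E:\mathbb{Q}(c)(x)]=d/d'$, and $d'=1$.
\end{proof}

From now on $K$ is this subfield; its cardinality is $|I|+\aleph_0$ because $|\mathcal{L}|\le|I|+\aleph_0$. For $\ell\in\{3,5,7,11\}$ let $D_\ell=\bigcap_n(K^\times)^{\ell^n}$, a subgroup of $K^\times$ that every automorphism of $K$ preserves. To determine $D_\ell$ we need many homomorphisms to $\mathbb{Z}$, because an integer divisible by all powers of $\ell$ is $0$. Valuations provide them. Recall that a discrete valuation $v$ of a field has finitely many extensions, and at least one, to a finite extension field, that each is discrete, and that in a Galois extension $w\circ\sigma$ extends $v$ whenever $w$ does and $\sigma$ is in the Galois group.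

\begin{lemma}\label{lem:valuations}
Let $J\subseteq I$ be finite, $x_J=(x_i)_{i\in J}$, and let $E_0$ be a finite Galois extension of $\overline{\mathbb{Q}}(x_J)$. Let $f,h_1,\dots,h_r\in E_0^\times$. If every homomorphism $\varphi\colon E_0^\times\to\mathbb{Z}$ that vanishes at $h_1,\dots,h_r$ vanishes at $f$, then $f^m=c\prod_kh_k^{a_k}$ for some $m\ge1$, $a_k\in\mathbb{Z}$ and $c\in\overline{\mathbb{Q}}^\times$.
\end{lemma}

\begin{proof}
If $J=\emptyset$ then $E_0=\overline{\mathbb{Q}}$. Otherwise let $\mathcal{V}_0$ consist of the valuations $v_p$ (multiplicity at an irreducible polynomial $p$) and the valuation $v_\infty(p/q)=\deg q-\deg p$. A nonzero rational function has value $0$ at all but finitely many $v\in\mathcal{V}_0$, and it is constant if all its values are $\ge0$. Let $\mathcal{V}$ be the set of extensions to $E_0$ of members of $\mathcal{V}_0$, each rescaled to have value group $\mathbb{Z}$. For $y\in E_0^\times$ let $\prod_\sigma(X-\sigma y)=X^d+b_{d-1}X^{d-1}+\dots+b_0$, the product taken over the Galois group; then $b_i\in\overline{\mathbb{Q}}(x_J)$ and $b_0\ne0$. Suppose that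 $w\in\mathcal{V}$ vanishes at all nonzero $b_i$. In the sum $y^d+\dots+b_0=0$ no term can have strictly smaller value than all others; this term would be $y^d$ if $w(y)<0$ and $b_0$ if $w(y)>0$. So $w(y)=0$ for all but finitely many $w$, and $\operatorname{div}(y)=(w(y))_{w}$ defines a homomorphism $E_0^\times\to\bigoplus_{\mathcal{V}}\mathbb{Z}$. If $\operatorname{div}(y)=0$, then $w(\sigma y)=0$ for all $w$ and $\sigma$, so $w(b_i)\ge0$ for all $w$, the $b_i$ are constants, and $y\in\overline{\mathbb{Q}}^\times$.

Let $\mathcal{V}'$ be the finite union of the supports of $\operatorname{div}(f)$ and the $\operatorname{div}(h_k)$. If $\operatorname{div}(f)$ were not in the $\mathbb{Q}$-span of the $\operatorname{div}(h_k)$, some linear form on $\mathbb{Q}^{\mathcal{V}'}$ with integer coefficients $n_w$ would vanish at the $\operatorname{div}(h_k)$ and not at $\operatorname{div}(f)$, and $\varphi=\sum_{w\in\mathcal{V}'}n_ww$ would contradict the hypothesis. So $m\operatorname{div}(f)=\sum_ka_k\operatorname{div}(h_k)$ for some $m\ge1$ and $a_k\in\mathbb{Z}$, and $f^m\prod_kh_k^{-a_k}$ is in the kernel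 of $\operatorname{div}$.
\end{proof}

\begin{lemma}\label{lem:divisible}
$D_\ell$ consists of the elements $\pm\prod_h\rho_{h,n}^{e_h}$, where $n<\omega$, $e_h\in\mathbb{Z}$, and $h$ ranges over a finite subset of $\mathcal{L}_\ell$.
\end{lemma}

\begin{proof}
Such an element is the $\ell^k$-th power of $\pm\prod_h\rho_{h,n+k}^{e_h}$, because $\ell$ is odd. Conversely let $f\in D_\ell$. For finite $J\subseteq I$ let $\mathcal{L}(J)$ be the finite set of members of $\mathcal{L}$ in the variables $x_J$, let $\mathcal{L}_\ell(J)=\mathcal{L}(J)\cap\mathcal{L}_\ell$, and let $E(J,n)=\overline{\mathbb{Q}}(x_J)(\rho_{h,n}:h\in\mathcal{L}(J))$, a finite Galois extension of $\overline{\mathbb{Q}}(x_J)$. These fields increase with $J$ and $n$ and cover $K$. Fix $J$ and $n_0$ with $f\in E_0:=E(J,n_0)$. The difficulty is that the $\ell^n$-th roots of $f$ may involve more and more variables as $n$ grows; a leading-coefficient map brings them back to $E_0$.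

\emph{Step 1: $f^m=c\prod_{h\in\mathcal{L}_\ell(J)}h^{a_h}$ for some $m\ge1$, $a_h\in\mathbb{Z}$, $c\in\overline{\mathbb{Q}}^\times$.} Let $\varphi\colon E_0^\times\to\mathbb{Z}$ vanish on $\mathcal{L}_\ell(J)$. By Lemma~\ref{lem:valuations} it suffices to show that $\ell^n\mid\varphi(f)$ for every $n$. Write $f=y^{\ell^n}$ with $y\in K$, and choose $J'\supseteq J$ and $n'$ with $y\in E(J',n')$. Let $E=E_0(x_i:i\in J'\setminus J)$, which is purely transcendental over $E_0$ since $E_0$ is algebraic over $\overline{\mathbb{Q}}(x_J)$. Then $y\in E(\rho_{h,n'}:h\in\mathcal{L}(J'))$ and $y^{\ell^n}\in E$, so Lemma~\ref{lem:radical} gives $y=b\prod_{h\in\mathcal{L}(J')}\rho_{h,n'}^{c_h}$ with $b\in E^\times$. Let $\mu=(1155/\ell)^{n'}$, where $1155=3\cdot5\cdot7\cdot11$; this is prime to $\ell$. If $h\notin\mathcal{L}_\ell$ then $\rho_{h,n'}^{\mu}$ is a power of $h$ and lies in $E$; if $h\in\mathcal{L}_\ell$ then $\rho_{h,n'}^{\ell^{n'}}=h$. Raising $y$ to the power $\mu\ell^{n'+n}$ we obtain, for some $b_1\in E^\times$,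
\begin{equation}\label{eq:power}
f^{\mu\ell^{n'}}=b_1^{\ell^{n'+n}}\prod_{h\in\mathcal{L}_\ell(J')}h^{c_h\mu\ell^n}.
\end{equation}
Order the monomials in the variables $x_i$ $(i\in J'\setminus J)$ lexicographically. The leading coefficient of a polynomial over $E_0$ is multiplicative, so it induces a homomorphism $\operatorname{lc}\colon E^\times\to E_0^\times$, which is the identity on $E_0^\times$. If $h\in\mathcal{L}(J')$ involves a variable outside $J$, then $\operatorname{lc}(h)\in\{1,2,3\}$, and $\varphi$ vanishes on the divisible group $\overline{\mathbb{Q}}^\times$. So $\varphi\circ\operatorname{lc}$ vanishes on $\mathcal{L}_\ell(J')$, and \eqref{eq:power} gives $\mu\ell^{n'}\varphi(f)=\ell^{n'+n}\varphi(\operatorname{lc}(b_1))$. Hence $\ell^n\mid\mu\varphi(f)$ and $\ell^n\mid\varphi(f)$.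

\emph{Step 2: extracting the root.} By Step 1 and Lemma~\ref{lem:radical} over $\overline{\mathbb{Q}}(x_J)$, we have $f=b\prod_{h\in\mathcal{L}(J)}\rho_{h,n_0}^{c_h}$ with $b\in\overline{\mathbb{Q}}(x_J)^\times$. Raise this to the power $m\cdot1155^{n_0}$, compare with Step 1, and read off multiplicities at an irreducible $p\in\overline{\mathbb{Q}}[x_J]$. If $p$ is associate to no member of $\mathcal{L}(J)$, then $v_p(b)=0$. If $p=h\in\mathcal{L}(J)\setminus\mathcal{L}_\ell$, then $v_h(b)+c_h/\ell_h^{n_0}=0$, so $\rho_{h,n_0}^{c_h}=h^{-v_h(b)}$ cancels the power of $h$ in $b$. What remains is $f=c'\prod_{h\in\mathcal{L}_\ell(J)}\rho_{h,n_0}^{e_h}$ with $e_h=c_h+\ell^{n_0}v_h(b)$ and $c'\in\overline{\mathbb{Q}}^\times$. Then $c'$ is a quotient of two elements of $D_\ell$, so $c'\in D_\ell$. By Lemma~\ref{lem:isfield}, $c'$ and its $\ell^n$-th roots in $K$ are rational. A nonzero rational number that is an $\ell^n$-th power in $\mathbb{Q}$ for all $n$ has multiplicity $0$ at every prime, so $c'=\pm1$.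
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:field}]
The map $\pi\mapsto\hat\pi$ is a homomorphism, and it is injective since $\hat\pi(x_i)=x_{\pi i}$. Let $\theta\in\operatorname{Aut}(K)$ and $i\in I$. Then $\theta(x_i)\in D_3$ and $1+\theta(x_i)=\theta(1+x_i)\in D_5$. Apply Lemma~\ref{lem:divisible} to both, with a common $n$, which is possible since $\rho_{h,n}$ is a power of $\rho_{h,n+1}$. Put $z_j=\rho_{x_j,n}$; these elements are algebraically independent over $\mathbb{Q}$ and $z_j^{3^n}=x_j$. In the rational function field $\mathbb{Q}(z_j)_{j\in I}$ we get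
\[
\nu:=\theta(x_i)=\varepsilon\prod_jz_j^{c_j},\qquad(1+\nu)^{5^n}=\varepsilon'\prod_j(1+z_j^{3^n})^{d_j},
\]
with finite products, $c_j,d_j\in\mathbb{Z}$ and $\varepsilon,\varepsilon'\in\{\pm1\}$. Some $c_j$ is nonzero because $\nu$ is transcendental. The right side of the second equation has multiplicity $0$ at $z_j$, while $1+\nu$ has multiplicity $c_j$ there if $c_j<0$; so all $c_j\ge0$. Degrees in $z_j$ give $5^nc_j=3^nd_j$, so all $d_j\ge0$, the equation is one between polynomials, and $d_j>0$ if and only if $c_j>0$. Suppose that $c_j,c_k>0$ with $j\ne k$. Substituting $z_j=-1$ makes the right side $0$, while $1+\nu$ becomes a polynomial of degree $c_k>0$ in $z_k$, a contradiction. So $\nu=\varepsilon z_j^c$ with $c>0$ and $(1+\varepsilon z_j^c)^{5^n}=\varepsilon'(1+z_j^{3^n})^d$. Both $1+\varepsilon z_j^c$ and $1+z_j^{3^n}$ have only simple roots, and they have the same roots, so $c=3^n$; the root $-1$ gives $1-\varepsilon=0$. Thus $\theta(x_i)=x_j$. The same applies to $\theta^{-1}$, so $\theta(x_i)=x_{\pi i}$ for a permutation $\pi$ of $I$.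

Let $i\ne j$. Then $R_1(i,j)$ holds if and only if $x_i+2x_j\in D_7$. One direction holds since $\mathcal{L}_7\subseteq D_7$. If $x_i+2x_j\in D_7$, then by Lemma~\ref{lem:divisible} its $7^n$-th power is, for some $n$, $\pm$ a product of powers of members of $\mathcal{L}_7$, so $x_i+2x_j$ is associate to some $x_k+2x_l\in\mathcal{L}_7$, and $(k,l)=(i,j)$ as shown above. The same argument with $3$ and $11$ in place of $2$ and $7$ shows that $R_2(i,j)$ holds if and only if $x_i+3x_j\in D_{11}$. As $\theta$ preserves $D_7$ and $D_{11}$, we get $\pi\in\operatorname{Aut}(\mathcal{N})$. The automorphism $\theta'=\hat\pi^{-1}\theta$ fixes $\mathbb{Q}(x)$ pointwise, so $\theta'(\rho_{h,n})/\rho_{h,n}$ is a root of unity in $K$ of odd order. It is rational by Lemma~\ref{lem:isfield}, hence equal to $1$. So $\theta=\hat\pi$.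
\end{proof}

\subsection{The group attached to a rigid structure}

It remains to make a power set appear in an automorphism group. This is done by doubling the points of $A$. Call $\mathcal{M}=(A,B,Y)$ a \emph{coding structure} if $A$ and $B$ are disjoint sets of size $\aleph_1$ and $Y\colon B\to\mathcal{P}(A\cup B)$ satisfies $b\notin Y(b)$ for all $b$. An \emph{automorphism} of $\mathcal{M}$ is a permutation $\pi$ of $A\cup B$ that preserves $A$ and $B$ and satisfies $Y(\pi b)=\pi[Y(b)]$ for $b\in B$.

\begin{proposition}\label{prop:T}
Let $V$ be a model of ZFC and let $\mathcal{M}\in V$ be a coding structure with $\operatorname{Aut}(\mathcal{M})^V=1$. There is a group $T\in V$ that is complete and of size $2^{\aleph_1}$ in $V$, such that in every generic extension $V'$ of $V$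
\[
\tau^{V'}(T)=\operatorname{ht}\bigl(\mathcal{P}(A)^V,\ \mathcal{P}(A)^{V'}\rtimes\operatorname{Aut}(\mathcal{M})^{V'}\bigr).
\]
\end{proposition}

\begin{proof}
Let $\mathcal{N}$ have as universe the disjoint union of $B$ and $A\times\{0,1\}$, with
\[
\begin{aligned}
R_1&=\{(b,y):b\in B,\ y\in Y(b)\cap B\}\cup\{(b,(a,\epsilon)):b\in B,\ a\in Y(b)\cap A,\ \epsilon<2\},\\
R_2&=\{((a,\epsilon),(a,1-\epsilon)):a\in A,\ \epsilon<2\}.
\end{aligned}
\]
Both relations are irreflexive, $R_1$ because $b\notin Y(b)$. Work in any $V'$ as in the statement, or in $V'=V$. An automorphism of $\mathcal{N}$ preserves the set $A\times\{0,1\}$ of points that occur in $R_2$, its complement $B$, and the partition into the pairs $\{(a,0),(a,1)\}$. So it induces a permutation of $A\cup B$, which is an automorphism of $\mathcal{M}$ because $R_1$ relates $b$ to both points of the pair over $a$ if $a\in Y(b)$ and to neither otherwise. The kernel of this map consists of the flips $\phi_Z$ $(Z\subseteq A)$, where $\phi_Z$ interchanges $(a,0)$ and $(a,1)$ for $a\in Z$ and fixes all other points. Each flip is an automorphism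 of $\mathcal{N}$, and $\phi_Z\phi_{Z'}=\phi_{Z\triangle Z'}$. Each $\pi\in\operatorname{Aut}(\mathcal{M})$ lifts by $\pi(a,\epsilon)=(\pi a,\epsilon)$, and $\pi\phi_Z\pi^{-1}=\phi_{\pi[Z]}$. Hence
\[
\operatorname{Aut}(\mathcal{N})^{V'}=\mathcal{P}(A)^{V'}\rtimes\operatorname{Aut}(\mathcal{M})^{V'},
\]
and $\operatorname{Aut}(\mathcal{N})^V=\mathcal{P}(A)^V$ by rigidity.

Let $K=K_{\mathcal{N}}$, $H=\operatorname{Aut}(K)^V$ and $T=\mathrm{PGL}(2,K)\rtimes H$. By Lemma~\ref{lem:pgl} in $V$, $T$ is centerless and $\tau^V(T)=\operatorname{ht}(H,H)=0$. Also $|T|=|K|\cdot|H|=\aleph_1\cdot2^{\aleph_1}$ in $V$. The ring $K_{\mathcal{N}}$ is a quotient of a polynomial ring by the ideal generated by a listed set of relations, so $V$ and $V'$ construct the same field, the same group $\mathrm{PGL}(2,K)$, and the same map $\hat\pi$ for $\pi\in\operatorname{Aut}(\mathcal{N})^V$. Proposition~\ref{prop:field} is a theorem of ZFC and holds in both models. So in $V'$ the isomorphism $\pi\mapsto\hat\pi$ carries $\operatorname{Aut}(\mathcal{N})^{V'}$ onto $\operatorname{Aut}(K)^{V'}$ and the subgroup $\mathcal{P}(A)^V$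 onto $H$. Now apply Lemma~\ref{lem:pgl} in $V'$.
\end{proof}

\section{The generic structure and the forcings that add automorphisms}\label{sec:forcing}

In view of Proposition~\ref{prop:T} and Lemmas~\ref{lem:shift} and~\ref{lem:heights}, we want a model $V$ and a coding structure $\mathcal{M}$, rigid in $V$, such that for every group $W$ with an involution $w_0$ some extension of $V$ has a surjection $\operatorname{Aut}(\mathcal{M})\to W$ under which the stabilizer of $\mathcal{P}(A)^V$ is the preimage of $\langle w_0\rangle$. We add $\mathcal{M}$ by a poset $\mathbb{S}$ of countable approximations. For each $W$ a second poset $\mathbb{P}_W$ adds $\mathcal{M}$ together with automorphisms $a_w$ $(w\in W)$; it projects onto $\mathbb{S}$, and the forcing used over $V$ is the quotient. Three design problems arise.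

\emph{No unwanted automorphisms.} The order on $\mathbb{S}$ demands that a new point $b$ have only finitely many old points in $Y(b)$. This lets a condition declare an infinite set of old points to be a value of $Y$ never again.

\emph{No collapse.} If a condition were an action of a countable subgroup of $W$, two conditions could be incompatible for the sole reason that $w$ and $v$ commute in $W$ while $a_w$, given by one, and $a_v$, given by the other, do not. We therefore let conditions be arbitrary families of automorphisms and impose the relations of $W$ only at points of $A$ added later. In the end the relations hold on $A$ modulo countable sets, which is enough to define a map onto $W$.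

\emph{Marking $w_0$.} We fix a permutation $s$ of $A$ in the ground model and require $a_{w_0}$ to act on $A$ as $s$. Only the action of $a_{w_0}$ on $B$ is generic, so there is no conflict with rigidity in $V$.

We recall the standard facts that are used. Stronger conditions are smaller. A poset is \emph{$\sigma$-closed} if every descending $\omega$-sequence has a lower bound; such a poset adds no new countable sequences of ground model elements. It has the \emph{$\aleph_2$-c.c.}\ if every antichain has size at most $\aleph_1$. A $\sigma$-closed poset with the $\aleph_2$-c.c.\ preserves all cofinalities and cardinals. Under CH, every family of $\aleph_2$ countable sets has a subfamily of size $\aleph_2$ in which any two members have the same intersection (the $\Delta$-system lemma, which uses $\aleph_1^{\aleph_0}=\aleph_1$).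

\subsection{The posets}

Work in $V_0\models\mathrm{ZFC}+\mathrm{CH}$. Let $A=\omega_1\times\{0\}$, $B=\omega_1\times\{1\}$, $\Omega=A\cup B$, and for $\delta<\omega_1$ let $A_\delta=\delta\times\{0\}$, $B_\delta=\delta\times\{1\}$, $\Omega_\delta=A_\delta\cup B_\delta$. A \emph{level} is a countable ordinal that is $0$ or a limit. Let $s$ be the fixed-point-free involution of $A$ that interchanges $(\eta+2k,0)$ and $(\eta+2k+1,0)$ for each level $\eta$ and $k<\omega$. It preserves $A_\delta$ for each level $\delta$. We shall often use the following observation: if $E$ is a countably infinite set with a fixed-point-free involution $\iota$ and $\delta$ is a level, then there is a bijection $E\to A_{\delta+\omega}\setminus A_\delta$ that carries $\iota$ to $s$, and it can be prescribed on finitely many $\iota$-orbits, since both sides are unions of $\aleph_0$ orbits of size $2$.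

\begin{definition}
A condition in $\mathbb{S}$ is a pair $q=(\delta,Y)$, where $\delta$ is a level and $Y\colon B_\delta\to\mathcal{P}(\Omega_\delta)$ is such that $Y(b)\cap A$ is finite and $b\notin Y(b)$ for all $b$. We put $(\delta',Y')\le(\delta,Y)$ if $\delta'\ge\delta$, $Y'\upharpoonright B_\delta=Y$, and $Y'(b)\cap\Omega_\delta$ is finite for every $b\in B_{\delta'}\setminus B_\delta$.
\end{definition}

Let $W\in V_0$ be a group with identity $e$ and an involution $w_0$. Let $\psi\colon F(W)\to W$ be the homomorphism with $t_w\mapsto w$; it maps $F(\Lambda)$ onto $\Lambda$ for each subgroup $\Lambda$.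

\begin{definition}
A condition in $\mathbb{P}_W$ is a tuple $p=(\delta,Y,\Lambda,a)$, where $(\delta,Y)\in\mathbb{S}$, $\Lambda$ is a countable subgroup of $W$ containing $w_0$, and $a=(a_w)_{w\in\Lambda}$ is a family of permutations of $\Omega_\delta$ that preserve $A_\delta$ and $B_\delta$ and satisfy $Y(a_wb)=a_w[Y(b)]$ for $b\in B_\delta$, with $a_e\upharpoonright A_\delta=\mathrm{id}$ and $a_{w_0}\upharpoonright A_\delta=s\upharpoonright A_\delta$. We put $(\delta',Y',\Lambda',a')\le(\delta,Y,\Lambda,a)$ if $(\delta',Y')\le(\delta,Y)$ in $\mathbb{S}$, $\Lambda'\supseteq\Lambda$, $a'_w\upharpoonright\Omega_\delta=a_w$ for $w\in\Lambda$, and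
\begin{equation}\label{eq:relations}
a'_wa'_v=a'_{wv}\ \text{ on }A_{\delta'}\setminus A_\delta\quad\text{for all }w,v\in\Lambda.
\end{equation}
We write $p=(\delta_p,Y_p,\Lambda_p,a^p)$ and $\operatorname{pr}(p)=(\delta_p,Y_p)$.
\end{definition}

The family $a^p$ need not be a homomorphism. It is the same thing as an action $u\mapsto a^p_u$ of the free group $F(\Lambda_p)$ on $\Omega_{\delta_p}$, with $a^p_{t_w}=a^p_w$, and $Y_p(a^p_ub)=a^p_u[Y_p(b)]$ for all $u$. If $p'\le p$ and $u\in F(\Lambda_p)$, then $a^{p'}_u$ restricts to $a^p_u$; in particular it preserves $\Omega_{\delta_p}$.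

Both orders are transitive. If $p''\le p'\le p$, with levels $\delta''\ge\delta'\ge\delta$, then the requirements for $p''\le p$ at points of $\Omega_{\delta'}\setminus\Omega_\delta$ concern data on which $p''$ agrees with $p'$, and they follow from $p'\le p$. At points of $\Omega_{\delta''}\setminus\Omega_{\delta'}$ they follow from $p''\le p'$, as $\Omega_\delta\subseteq\Omega_{\delta'}$ and $\Lambda_p\subseteq\Lambda_{p'}$. The condition with $\delta=0$ and $\Lambda=\langle w_0\rangle$ is the largest element of $\mathbb{P}_W$; here \eqref{eq:relations} holds because $s^2=\mathrm{id}$. The map $\operatorname{pr}$ is order preserving and sends it to the largest element $(0,\emptyset)$ of $\mathbb{S}$. Two ways of extending are immediate. A condition $(\delta,Y)$ extends to any higher level by giving $Y$ the value $\emptyset$ at all new points. And if $p\in\mathbb{P}_W$ and $\Lambda\supseteq\Lambda_p$ is a countable subgroup, then putting $a_w=\mathrm{id}$ for $w\in\Lambda\setminus\Lambda_p$ gives an extension of $p$ with the same level, for which \eqref{eq:relations} is vacuous.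

\begin{lemma}\label{lem:cc}
$\mathbb{S}$ and $\mathbb{P}_W$ are $\sigma$-closed, $|\mathbb{S}|=\aleph_1$, and $\mathbb{P}_W$ has the $\aleph_2$-c.c. Hence both preserve cofinalities and cardinals and add no new countable sequences of elements of $V_0$.
\end{lemma}

\begin{proof}
The coordinatewise union of a descending sequence $(p_n)_{n<\omega}$ is a condition: a supremum of levels is a level and a union of a chain of countable subgroups is one. It lies below each $p_n$, because a point that is new for $p_n$ appears in some $p_m\le p_n$. By CH there are $\aleph_1\cdot(2^{\aleph_0})^{\aleph_0}=\aleph_1$ conditions in $\mathbb{S}$, and for the same reason at most $\aleph_1$ conditions in $\mathbb{P}_W$ with a given $\Lambda$.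

Let $\aleph_2$ distinct conditions in $\mathbb{P}_W$ be given. We may assume that the groups $\Lambda_p$ are distinct and, by the $\Delta$-system lemma, that any two of them have the same countable intersection $R$. There are at most $\aleph_1$ possibilities for $(\delta_p,Y_p,a^p\upharpoonright R)$, so there are $p\ne q$ with the same $(\delta,Y)$ such that $a^p$ and $a^q$ agree on $\Lambda_p\cap\Lambda_q$. Let $\Lambda=\langle\Lambda_p\cup\Lambda_q\rangle$, let $a$ extend $a^p\cup a^q$, and let $a_w=\mathrm{id}$ for $w\notin\Lambda_p\cup\Lambda_q$. Then $(\delta,Y,\Lambda,a)$ is a condition below $p$ and $q$: there are no new points, so \eqref{eq:relations} is vacuous.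
\end{proof}

\subsection{The projection}

The next lemma says that the automorphisms given by $p$ put no restriction on how the structure grows. The permutations $a_w$ cannot be extended to an arbitrary larger structure, so we add further points: the orbits of the new points under $F(\Lambda)$.

\begin{lemma}\label{lem:projection}
If $p\in\mathbb{P}_W$ and $q\le\operatorname{pr}(p)$ in $\mathbb{S}$, then there is $p''\le p$ with $\operatorname{pr}(p'')\le q$, $\Lambda_{p''}=\Lambda_p$ and $\delta_{p''}=\delta_q+\omega$.
\end{lemma}

\begin{proof}
Let $p=(\delta,Y,\Lambda,a)$, $q=(\delta',Y')$, $X_A=A_{\delta'}\setminus A_\delta$, $X_B=B_{\delta'}\setminus B_\delta$ and $\delta''=\delta'+\omega$.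

\emph{New points of $A$.} We need an action of $\Lambda$ on a set containing $X_A$ in which $w_0$ acts on $X_A$ as $s$, so we induce from $\langle w_0\rangle$ to $\Lambda$. Let $[v,x]$ be the orbit of $(v,x)$ under the involution $(v,x)\mapsto(vw_0,sx)$ of $\Lambda\times X_A$, and let $E_A$ be the disjoint union of the set of these orbits and $\Lambda\times\omega$. The group $\Lambda$ acts on $E_A$ by left multiplication in the first coordinate. The map $x\mapsto[e,x]$ is injective, since $(e,x')=(w_0,sx)$ is impossible; identify $x$ with $[e,x]$. Then $w_0[e,x]=[w_0,x]=[e,sx]$, so $w_0$ acts on $X_A$ as $s$. It has no fixed point on $E_A$: this is clear on $\Lambda\times\omega$, and $[w_0v,x]=[v,x]$ would give $w_0v=v$ or $x=sx$. The set $E_A\setminus X_A$ is countably infinite and $w_0$-invariant, so we may identify it with $A_{\delta''}\setminus A_{\delta'}$ in such a way that $w_0$ becomes $s$.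

\emph{New points of $B$.} Let $E_B=F(\Lambda)\times(X_B\sqcup\omega)$, with $F(\Lambda)$ acting by left multiplication. Identify $b\in X_B$ with $(1,b)$, and the countably infinite set $E_B\setminus X_B$ with $B_{\delta''}\setminus B_{\delta'}$.

Now $F(\Lambda)$ acts on $\Omega_{\delta''}=\Omega_\delta\sqcup E_A\sqcup E_B$: through $a$ on $\Omega_\delta$, through $\psi$ on $E_A$, and freely on $E_B$. Let $a''_w$ be the action of $t_w$; then $a''_e$ and $a''_{w_0}$ act on $A_{\delta''}$ as $\mathrm{id}$ and $s$. Put $Y''\upharpoonright B_\delta=Y$, $Y''(u,b)=u[Y'(b)]$ for $b\in X_B$, and $Y''(u,k)=\emptyset$ for $k<\omega$. Then $Y''(vc)=v[Y''(c)]$ for $v\in F(\Lambda)$ and $c\in B_{\delta''}$. Further $(u,b)=ub\notin u[Y'(b)]$, and the sets $u[Y'(b)]\cap A=u[Y'(b)\cap A]$ and $u[Y'(b)]\cap\Omega_\delta=u[Y'(b)\cap\Omega_\delta]$ are finite, the latter because $q\le\operatorname{pr}(p)$. So $p''=(\delta'',Y'',\Lambda,a'')$ is a condition, and $p''\le p$, where \eqref{eq:relations} holds because $\Lambda$ acts on $E_A$.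

We have $Y''\upharpoonright B_{\delta'}=Y'$. For $\operatorname{pr}(p'')\le q$ it remains to see that $u[Y'(b)]\cap\Omega_{\delta'}$ is finite for $u\ne1$ and $b\in X_B$. Now $Y'(b)\subseteq\Omega_\delta\cup X_A\cup X_B$. The parts of $Y'(b)$ in $\Omega_\delta$ and in $X_A$ are finite, and $u$ moves a point $y\in X_B$ to $(u,y)\in E_B\setminus X_B$, outside $\Omega_{\delta'}$.
\end{proof}

\begin{remark}
The last step explains the asymmetry between $A$ and $B$. On $E_B$ every $u\ne1$ moves $X_B$ off $\Omega_{\delta'}$, so $Y'(b)\cap X_B$ may be infinite. On $E_A$ the elements $u\ne 1$ with $\psi(u)\in\{e,w_0\}$, such as $t_e$, map $X_A$ onto itself, so an infinite $Y'(b)\cap X_A$ would make $Y''(u,b)\cap\Omega_{\delta'}$ infinite. This is why $Y(b)\cap A$ must be finite.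
\end{remark}

For a filter $g$ that is $\mathbb{S}$-generic over $V_0$ let $\mathbb{P}_W/g=\{p\in\mathbb{P}_W:\operatorname{pr}(p)\in g\}\in V_0[g]$, with the order of $\mathbb{P}_W$.

\begin{lemma}\label{lem:quotient}
\begin{enumerate}
\item[(a)] If $\mathcal{G}$ is $\mathbb{P}_W$-generic over $V_0$, then the upward closure of $\operatorname{pr}[\mathcal{G}]$ is $\mathbb{S}$-generic over $V_0$.
\item[(b)] Let $g$ be $\mathbb{S}$-generic over $V_0$, $V=V_0[g]$, and let $\mathcal{G}$ be $\mathbb{P}_W/g$-generic over $V$. Then $\mathcal{G}$ is $\mathbb{P}_W$-generic over $V_0$, the upward closure of $\operatorname{pr}[\mathcal{G}]$ is $g$, and $V[\mathcal{G}]=V_0[\mathcal{G}]$.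
\item[(c)] Over $V$, the poset $\mathbb{P}_W/g$ preserves cofinalities and cardinals and adds no new countable sequences of elements of $V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The upward closure is a filter since $\operatorname{pr}$ is order preserving. If $D\in V_0$ is dense and downward closed in $\mathbb{S}$, then $\{p:\operatorname{pr}(p)\in D\}$ is dense in $\mathbb{P}_W$ by Lemma~\ref{lem:projection}, so $\mathcal{G}$ meets it.

(b) Since $\mathbb{P}_W/g$ is upward closed in $\mathbb{P}_W$, $\mathcal{G}$ is a filter on $\mathbb{P}_W$. Let $D\in V_0$ be dense in $\mathbb{P}_W$ and $p\in\mathbb{P}_W/g$. The set $\{\operatorname{pr}(p'):p'\le p,\ p'\in D\}$ is dense below $\operatorname{pr}(p)$: given $q\le\operatorname{pr}(p)$, take $p''$ from Lemma~\ref{lem:projection} and $p'\le p''$ in $D$. So it meets $g$. Thus $D\cap(\mathbb{P}_W/g)$ is dense in $\mathbb{P}_W/g$, and $\mathcal{G}$ meets $D$. Let $g'\subseteq g$ be the upward closure of $\operatorname{pr}[\mathcal{G}]$, generic by (a). For $q\in g$, the filter $g'$ contains some $r$ that is below $q$ or incompatible with $q$; as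 $r,q\in g$, we get $r\le q$ and $q\in g'$. So $g=g'\in V_0[\mathcal{G}]$.

(c) We have $V_0\subseteq V\subseteq V_0[\mathcal{G}]$, and the outer models have the same cardinals and cofinalities by Lemma~\ref{lem:cc}; so $V$ has them too. Let $(x_n)_{n<\omega}\in V_0[\mathcal{G}]$ with $x_n\in V$. The $x_n$ have bounded rank, so they lie in a set in $V$, on which $V$ has a function choosing $\mathbb{S}$-names $\sigma_n\in V_0$ with $\sigma_n^g=x_n$. The sequence $(\sigma_n)$ lies in $V_0[\mathcal{G}]$, hence in $V_0$ by Lemma~\ref{lem:cc}, so $(\sigma_n^g)\in V$.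
\end{proof}

\section{Automorphisms of the generic structure}\label{sec:aut}

Fix $g$ that is $\mathbb{S}$-generic over $V_0$, and let $V=V_0[g]$. The levels of conditions in $g$ are unbounded in $\omega_1$, so $Y=\bigcup_{q\in g}Y_q$ is a function $B\to\mathcal{P}(\Omega)$, and $\mathcal{M}=(A,B,Y)$ is a coding structure in $V$. It does not depend on $W$. Let $\mathcal{G}$ be $\mathbb{P}_W/g$-generic over $V$; by Lemma~\ref{lem:quotient} we may argue with $\mathbb{P}_W$ over $V_0$. For $w\in W$ let $a_w=\bigcup\{a^p_w:p\in\mathcal{G},\ w\in\Lambda_p\}$. For each $\xi<\omega_1$ the conditions $p$ with $w\in\Lambda_p$ and $\delta_p>\xi$ are dense: enlarge $\Lambda_p$ to $\langle\Lambda_p\cup\{w\}\rangle$ and then apply Lemma~\ref{lem:projection}. So $a_w$ is a permutation of $\Omega$ and an automorphism of $\mathcal{M}$, and in $V_0[\mathcal{G}]$ the group $F(W)$ acts on $\mathcal{M}$ by automorphisms $a_u$ with $a_{t_w}=a_w$. If $p\in\mathcal{G}$ and $u\in F(\Lambda_p)$, then $a_u\upharpoonright\Omega_{\delta_p}=a^p_u$.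

\subsection{There are no other automorphisms}

\begin{lemma}\label{lem:singletons}
For all $y\in\Omega$ and $\xi<\omega_1$ there is $b\in B\setminus B_\xi$ with $Y(b)=\{y\}$. Hence, in any extension of $V$, an automorphism of $\mathcal{M}$ that fixes $B\setminus B_\xi$ pointwise is the identity.
\end{lemma}

\begin{proof}
Extend a given condition to a level $\delta\ge\xi$ with $y\in\Omega_\delta$, and then to $\delta+\omega$ with value $\{y\}$ at all new points of $B$. This shows that the conditions giving such a $b$ are dense. If $\theta$ fixes $b$, then $\{\theta y\}=\theta[Y(b)]=Y(b)=\{y\}$.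
\end{proof}

The idea of the next proof is clearest for $\mathbb{S}$. Suppose that $\dot\pi$ names a nontrivial automorphism. Build conditions $p_0\ge p_1\ge\cdots$ that decide $\dot\pi$ on a countable part $B_\delta$ closed under it, as a bijection $\pi_0$. The union of the $p_n$ is a lower bound, but not the only one: a new point $b_*$ may have an infinite value $Y_*\subseteq B_\delta$, provided that $Y_*$ is finite below each level $\delta_{p_n}$. Choose such a $Y_*$ with $\pi_0[Y_*]\ne Y_*$. The point $\dot\pi(b_*)$ must have the value $\pi_0[Y_*]$. No point added along with $b_*$ has this value, and no later point may have it. For $\mathbb{P}_W$ the whole orbit of $b_*$ under a countable group must be added, so $\pi_0[Y_*]$ has to differ from countably many translates of $Y_*$, and we diagonalize.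

\begin{proposition}\label{prop:sealing}
$\operatorname{Aut}(\mathcal{M})^V=1$ and $\operatorname{Aut}(\mathcal{M})^{V_0[\mathcal{G}]}=\{a_u:u\in F(W)\}$.
\end{proposition}

\begin{proof}
We treat both statements at once. Let $\mathbb{P}$ be $\mathbb{P}_W$, with $\Phi=F(W)$ and $\Phi_p=F(\Lambda_p)$; or let $\mathbb{P}$ be $\mathbb{S}$, with $\Phi$ and all $\Phi_p$ trivial and $a_1=\mathrm{id}$. If the statement for $\mathbb{P}$ fails, some $p_0\in\mathbb{P}$ forces over $V_0$ that $\dot\pi\in\operatorname{Aut}(\mathcal{M})$ and $\dot\pi\ne\dot a_u$ for all $u\in\Phi$. By Lemma~\ref{lem:singletons} applied to $\dot a_u^{-1}\dot\pi$, it forces that for all $u\in\Phi$ and $\xi<\omega_1$ there is $y\in B\setminus B_\xi$ with $\dot\pi(y)\ne\dot a_u(y)$.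

\emph{The sequence.} Choose $p_0\ge p_1\ge\cdots$ with levels $\delta_0<\delta_1<\cdots$ as follows. Given $p_n$, the maps $\dot\pi\upharpoonright B_{\delta_n}$ and $\dot\pi^{-1}\upharpoonright B_{\delta_n}$ and a choice of points $y^n_u\in B\setminus B_{\delta_n}$ $(u\in\Phi_{p_n})$ with $\dot\pi(y^n_u)\ne\dot a_u(y^n_u)$ are countable sequences, so they are forced to lie in $V_0$. Let $p_{n+1}\le p_n$ decide them, and have so high a level that all their values lie in $B_{\delta_{n+1}}$. Let $\delta=\sup_n\delta_n$ and $\Phi_\omega=\bigcup_n\Phi_{p_n}$; this countable group acts on $\Omega_\delta$ by the union of the actions, and it is $F(\Lambda)$ with $\Lambda=\bigcup_n\Lambda_{p_n}$ if $\mathbb{P}=\mathbb{P}_W$. The decided values form a bijection $\pi_0\colon B_\delta\to B_\delta$, and every lower bound of the $p_n$ forces $\dot\pi\upharpoonright B_\delta=\pi_0$. If $u\in\Phi_{p_k}$, then $y=y^k_u$ lies in $B_{\delta_{k+1}}\setminus B_{\delta_k}$, and $p_{k+2}$ forces $\dot\pi(y)=\pi_0(y)$ and $\dot a_u(y)=uy$; so $\pi_0(y)\ne uy$. Hence for each $u\in\Phi_\omega$ and each $n$ there are infinitely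 many $y\in B_\delta\setminus B_{\delta_n}$ with $\pi_0(y)\ne uy$.

\emph{The set $Y_*$.} Let $\Phi_\omega=\{u_k:k<\omega\}$, with repetitions if necessary. Choose recursively $y_k\in B_\delta\setminus B_{\delta_k}$ such that, with $z_k=u_k^{-1}\pi_0(y_k)$,
\[
z_k\ne y_k,\qquad y_k\notin\{y_j,z_j:j<k\},\qquad z_k\notin\{y_j:j<k\}.
\]
Infinitely many points satisfy the first requirement, and the other two exclude finitely many, since $y\mapsto u_k^{-1}\pi_0(y)$ is injective. Let $Y_*=\{y_k:k<\omega\}$, an infinite set. The three requirements give $z_k\ne y_j$ for $j=k$, $j>k$ and $j<k$ respectively, so $\pi_0(y_k)=u_kz_k\notin u_k[Y_*]$. Therefore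
\begin{equation}\label{eq:translates}
\pi_0[Y_*]\ne u[Y_*]\quad\text{for all }u\in\Phi_\omega.
\end{equation}
Also $Y_*\cap\Omega_{\delta_n}\subseteq\{y_k:k<n\}$ is finite. If $u\in\Phi_{p_m}$ and $n\ge m$, then $u$ preserves $\Omega_{\delta_n}$, so $u[Y_*]\cap\Omega_{\delta_n}=u[Y_*\cap\Omega_{\delta_n}]$ is finite; as the $\Omega_{\delta_n}$ increase, $u[Y_*]\cap\Omega_{\delta_n}$ is finite for all $u\in\Phi_\omega$ and all $n$.

\emph{The sealing condition.} Define $q$ of level $\delta+\omega$ to agree on $\Omega_\delta$ with the union of the $p_n$. Identify $B_{\delta+\omega}\setminus B_\delta$ with $\Phi_\omega\times\omega$, where $\Phi_\omega$ acts by left multiplication, and put $Y_q(u,0)=u[Y_*]$ and $Y_q(u,k)=\emptyset$ for $k\ge1$. If $\mathbb{P}=\mathbb{P}_W$, let $\Lambda_q=\Lambda$ and identify $A_{\delta+\omega}\setminus A_\delta$ with $\Lambda\times\omega$ so that left multiplication by $w_0$ becomes $s$, with $F(\Lambda)$ acting through $\psi$. The new values are subsets of $B_\delta$ and are permuted equivariantly, so $q$ is a condition. It lies below each $p_n$. At points of $\Omega_\delta\setminus\Omega_{\delta_n}$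 this holds because $p_m\le p_n$ for $m\ge n$; at the points above $\delta$ it holds by the finiteness just shown and because $\Lambda$ acts on $\Lambda\times\omega$.

Let $b_*=(1,0)$, so that $Y_q(b_*)=Y_*$, and let $r\le q$ force $\dot\pi(b_*)=b'$ with $b'\in B_{\delta_r}$. As $\dot\pi$ is forced to be an automorphism, $Y_r(b')=\pi_0[Y_*]$, an infinite subset of $B_\delta$. If $b'\in B_\delta$, then $r$ forces $b_*=\dot\pi^{-1}(b')=\pi_0^{-1}(b')\in B_\delta$, which is false. If $b'\in B_{\delta+\omega}\setminus B_\delta$, then $Y_r(b')$ is empty or of the form $u[Y_*]$, contrary to \eqref{eq:translates}. If $b'\notin B_{\delta+\omega}$, then $Y_r(b')\cap\Omega_{\delta+\omega}$ is finite because $r\le q$. Each case is contradictory.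
\end{proof}

\subsection{Which automorphisms preserve the old power set}

An automorphism that acts on $A$ like $\mathrm{id}$ or $s$ maps sets of $V$ to sets of $V$. For the others we must find a set in $V$ whose image is not in $V$. The reason why this is possible is visible in the smallest group with an element outside $\langle w_0\rangle$. Let
\[
A^{\mathrm{ev}}=\{(\eta+2k,0):\eta\text{ a level},\ k<\omega\}\in V_0 .
\]

\begin{example}\label{ex:klein}
Let $W=\{e,w_0,w,ww_0\}\cong C_2\times C_2$, let $p$ have level $\delta$ and $\Lambda_p=W$, and write $n$ for the point $(\delta+n,0)$. In an extension of $p$ the group $W$ must act on the new points of $A$ with $w_0$ acting as $s=(0\,1)(2\,3)\cdots$. On $\{0,1,2,3\}$ we may let $w$ act as $(0\,2)(1\,3)$ or as $(0\,3)(1\,2)$; both commute with $s$ and generate with it a regular action of $W$. In the first case $0=a_w(2)\in a_w[A^{\mathrm{ev}}]$; in the second $0=a_w(3)\notin a_w[A^{\mathrm{ev}}]$. If $Y$ is empty at the new points of $B$, the two extensions have the same projection to $\mathbb{S}$. So no condition in $\mathbb{S}$ can know whether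 $0\in a_w[A^{\mathrm{ev}}]$.
\end{example}

\begin{proposition}\label{prop:stabilizer}
In $V_0[\mathcal{G}]$ let $U=\operatorname{Aut}(\mathcal{M})$. Then $a_u\mapsto\psi(u)$ is a well-defined surjective homomorphism $\bar\psi\colon U\to W$, and the stabilizer of $\mathcal{P}(A)^V$ in $U$ is $\bar\psi^{-1}(\langle w_0\rangle)$.
\end{proposition}

\begin{proof}
Work in $V_0[\mathcal{G}]$. The permutations of $A$ that move only countably many points form a normal subgroup of $\operatorname{Sym}(A)$. Let $\overline{\operatorname{Sym}}(A)$ be the quotient, and write $\pi\equiv\pi'$ if $\pi\upharpoonright A$ and $\pi'\upharpoonright A$ have the same class, that is, agree off a countable set. For $w,v\in W$ take $p\in\mathcal{G}$ with $w,v\in\Lambda_p$. Each point of $A\setminus A_{\delta_p}$ lies in $A_{\delta_{p'}}$ for some $p'\le p$ in $\mathcal{G}$, so \eqref{eq:relations} gives $a_wa_v\equiv a_{wv}$. Thus $w\mapsto a_w$ induces a homomorphism $W\to\overline{\operatorname{Sym}}(A)$. The two homomorphisms $F(W)\to\overline{\operatorname{Sym}}(A)$ induced by $u\mapsto a_u$ and $u\mapsto a_{\psi(u)}$ agree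 on the generators, so
\begin{equation}\label{eq:mod}
a_u\equiv a_{\psi(u)}\quad\text{for all }u\in F(W).
\end{equation}
We also note: \emph{if $\pi\equiv\pi'$ and $Z\subseteq A$, then $\pi[Z]\in V$ if and only if $\pi'[Z]\in V$.} Indeed, if $\pi$ and $\pi'$ agree off the countable set $Z_0$, then $\pi[Z]\triangle\pi'[Z]\subseteq\pi[Z_0]\cup\pi'[Z_0]$ is a countable subset of $A$ and lies in $V_0$ by Lemma~\ref{lem:cc}.

(a) \emph{If $\psi(u)\in\{e,w_0\}$, then $a_u$ stabilizes $\mathcal{P}(A)^V$.} We have $a_e\upharpoonright A=\mathrm{id}$ and $a_{w_0}\upharpoonright A=s\in V_0$, and $\psi(u^{-1})=\psi(u)$. By \eqref{eq:mod} and the note, both $a_u$ and $a_u^{-1}$ map $\mathcal{P}(A)^V$ into itself.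

(b) \emph{If $\psi(u)=w\notin\{e,w_0\}$, then $a_u[A^{\mathrm{ev}}]\notin V$.} By \eqref{eq:mod} and the note it suffices to show $a_w[A^{\mathrm{ev}}]\notin V$. Otherwise $a_w[A^{\mathrm{ev}}]=\sigma^g$ for an $\mathbb{S}$-name $\sigma\in V_0$, and some $p\in\mathcal{G}$ with $w\in\Lambda:=\Lambda_p$ forces $\dot a_w[A^{\mathrm{ev}}]=\sigma^{\dot g}$, where $\dot g$ names the filter of Lemma~\ref{lem:quotient}(a). Let $\delta=\delta_p$ and $x=(\delta,0)$. As $w^{-1}\notin\{e,w_0\}$, the points $(e,0)$ and $(w^{-1},0)$ of $\Lambda\times\omega$ lie in different orbits of left multiplication by $w_0$. So for $i=1,2$ there is a bijection $\beta_i\colon\Lambda\times\omega\to A_{\delta+\omega}\setminus A_\delta$ that carries left multiplication by $w_0$ to $s$, with $\beta_i(e,0)=x$ and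
\[
\beta_1(w^{-1},0)=(\delta+2,0)\in A^{\mathrm{ev}},\qquad\beta_2(w^{-1},0)=(\delta+3,0)\notin A^{\mathrm{ev}}.
\]
Let $Y^+\supseteq Y_p$ have the value $\emptyset$ on $B_{\delta+\omega}\setminus B_\delta$. Let $p_i\le p$ be the condition with projection $(\delta+\omega,Y^+)$ and group $\Lambda$ in which each $v\in\Lambda$ fixes the new points of $B$ and acts on the new points of $A$ by left multiplication transported along $\beta_i$. In $p_i$ the permutation given by $w$ sends $\beta_i(w^{-1},0)$ to $x$. So $p_1\Vdash x\in\dot a_w[A^{\mathrm{ev}}]$ and $p_2\Vdash x\notin\dot a_w[A^{\mathrm{ev}}]$. Let $q\le(\delta+\omega,Y^+)$ in $\mathbb{S}$ decide whether $x\in\sigma$. Take $i=2$ if $q\Vdash x\in\sigma$ and $i=1$ otherwise. By Lemma~\ref{lem:projection} there is $p''\le p_i$ with $\operatorname{pr}(p'')\le q$. It forces $q\in\dot g$, so it forces that $\dot a_w[A^{\mathrm{ev}}]$ and $\sigma^{\dot g}$ differ at $x$, although $p''\le p$. This is a contradiction.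

By Proposition~\ref{prop:sealing}, $u\mapsto a_u$ maps $F(W)$ onto $U$. If $a_u=\mathrm{id}$, then $\psi(u)\in\{e,w_0\}$ by (b), and $\psi(u)\ne w_0$, because otherwise \eqref{eq:mod} gives $\mathrm{id}\equiv s$, while $s$ moves all $\aleph_1$ points of $A$. So the kernel of $u\mapsto a_u$ is contained in $\ker\psi$, and $\bar\psi$ is a well-defined homomorphism, onto because $\psi$ is. Statements (a) and (b) give the stabilizer.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Let $V_0$, $g$, $V$ and $\mathcal{M}$ be as in Section~\ref{sec:aut}. By Proposition~\ref{prop:sealing}, $\mathcal{M}$ is rigid in $V$. Let $T\in V$ be the complete group given by Proposition~\ref{prop:T}. It depends only on $g$.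

\begin{proposition}\label{prop:height}
Let $W\in V_0$ be a group with an involution $w_0$, and let $\mathcal{G}$ be $\mathbb{P}_W/g$-generic over $V$. Then $\tau^{V[\mathcal{G}]}(T)=1+\operatorname{ht}(\langle w_0\rangle,W)$.
\end{proposition}

\begin{proof}
In $V[\mathcal{G}]=V_0[\mathcal{G}]$ let $H=\mathcal{P}(A)^V$, $C=\mathcal{P}(A)$ and $U=\operatorname{Aut}(\mathcal{M})$. By Proposition~\ref{prop:T}, $\tau(T)=\operatorname{ht}(H,C\rtimes U)$. By Proposition~\ref{prop:stabilizer}, Lemma~\ref{lem:shift} applies with $\varphi=\bar\psi$ and $L=\langle w_0\rangle$. The height of $\langle w_0\rangle$ in $W$ is the same in $V_0$ and in $V_0[\mathcal{G}]$.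
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The poset $\mathbb{S}$ is $\sigma$-closed and of size $\aleph_1$ by Lemma~\ref{lem:cc}. For $\alpha=0$ use the trivial forcing. For $\alpha\ge1$ write $\alpha=1+\tau$. The models $V_0$ and $V$ have the same ordinals, so Lemma~\ref{lem:heights} in $V_0$ gives $W$ and $w_0$ with $\operatorname{ht}(\langle w_0\rangle,W)=\tau$. Let $\mathbb{P}=\mathbb{P}_W/g\in V$. It has the required preservation properties by Lemma~\ref{lem:quotient}(c), and $\tau^{V^{\mathbb{P}}}(T)=\alpha$ by Proposition~\ref{prop:height}.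
\end{proof}

For Theorem~\ref{thm:more} we recall three more facts. If a poset of size at most $\mu$ has the $\aleph_2$-c.c., then every subset of a cardinal $\kappa$ in the extension has a nice name, given by one antichain for each element of $\kappa$; so $2^\kappa$ in the extension is at most $(\mu^{\aleph_1})^\kappa$ as computed in the ground model. Under GCH, $\lambda^\kappa=\lambda$ for infinite $\lambda$ and $1\le\kappa<\operatorname{cf}(\lambda)$. Mostowski's absoluteness theorem says that a $\Pi^1_1$ statement about a real, that is, one of the form ``for all $f\in\omega^\omega$'' followed by an arithmetical formula, has the same truth value in a model of ZFC and in its generic extensions.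

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(a) The poset of countable partial functions from $\omega_1$ to $2^{\aleph_0}$ is $\sigma$-closed, so it adds no reals, and it adds a surjection of $\omega_1$ onto the reals; thus it forces CH. Follow it by $\mathbb{S}$ and apply Theorem~\ref{thm:main}; a two-step iteration of $\sigma$-closed posets is $\sigma$-closed. Now let $V_0\models\mathrm{GCH}$. Cardinals and cofinalities are preserved by Lemma~\ref{lem:cc}. CH holds in $V$ since no reals are added, and for $\kappa\ge\aleph_1$ we get $2^\kappa\le(\aleph_1^{\aleph_1})^\kappa=\kappa^+$.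

(b) By Proposition~\ref{prop:T} and (a), $|T|=2^{\aleph_1}=\aleph_2$ in $V$. Write $\alpha=1+\tau$ and take $W,w_0\in V_0$ from Lemma~\ref{lem:heights}; then $|W|\le\lambda$ as $\tau<\lambda^+$. To force $2^{\aleph_1}$ up to $\lambda$ we enlarge $W$ without changing the tower. Let $W^*=W*F(\lambda)$ be the free product, of size $\lambda$. If $x\in W^*\setminus W$ and $e\ne v\in W$, then $xvx^{-1}\notin W$. To see this, write $x=w_1yw_2$ with $w_1,w_2\in W$ and $y$ a reduced word that begins and ends with a letter from $F(\lambda)$; then $y(w_2vw_2^{-1})y^{-1}$ is a reduced word of length at least $3$, so it is not in $W$, and neither is its conjugate $xvx^{-1}$ by $w_1$. Hence $N_{W^*}(X)=N_W(X)$ for $1\ne X\le W$, and by induction $\langle w_0\rangle$ has the same normalizer tower in $W^*$ as in $W$. Let $\mathbb{P}=\mathbb{P}_{W^*}/g$. Lemma~\ref{lem:quotient}(c) and Proposition~\ref{prop:height} give the preservation properties and $\tau(T)=\alpha$. In $V_0[\mathcal{G}]$ the group $\operatorname{Aut}(\mathcal{M})\le\operatorname{Sym}(\Omega)$ maps onto $W^*$ and $|\Omega|=\aleph_1$, so $2^{\aleph_1}\ge\lambda$.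 In $V_0$ there are at most $\lambda^{\aleph_0}=\lambda$ countable subgroups of $W^*$ and at most $\aleph_1$ conditions for each, so $|\mathbb{P}_{W^*}|\le\lambda$. By the $\aleph_2$-c.c., $2^{\aleph_1}\le(\lambda^{\aleph_1})^{\aleph_1}=\lambda$, where $\operatorname{cf}(\lambda)>\omega_1$ is used.

(c) A finite group has the same permutations in every extension. If $G$ is countably infinite, we may take its underlying set to be $\omega$, so that the multiplication table is a real. The statement that $G$ is centerless is arithmetical in this real. The statement that every $f\in\omega^\omega$ that is an automorphism of $G$ equals $i_x$ for some $x\in G$ is $\Pi^1_1$ in it. By Mostowski's theorem $G$ remains complete. In particular a countable complete group never has height $1$.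

(d) Apply \eqref{eq:bound} in $V^{\mathbb{P}}$.
\end{proof}

\begin{remark}
For the group $T$ the range of $\alpha$ in Theorem~\ref{thm:more}(b) can be compared with what is possible. Let $V_0\models\mathrm{GCH}$, and let $V'$ be a cardinal-preserving generic extension of $V$ with $2^{\aleph_1}=\lambda$. By Proposition~\ref{prop:T}, $\tau^{V'}(T)$ is the length of a strictly increasing chain of subgroups of a group of size at most $2^{\aleph_1}$, so $\tau^{V'}(T)<\lambda^+$. The abelian group $\mathcal{P}(A)^{V'}$ normalizes $\mathcal{P}(A)^V$, so $\tau^{V'}(T)=0$ implies $\mathcal{P}(A)^{V'}=\mathcal{P}(A)^V$ and $\lambda=\aleph_2$. Thus the height $0$ does not occur for $\lambda>\aleph_2$; for $\lambda=\aleph_2$ it occurs with the trivial forcing.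
\end{remark}

We do not determine the least possible cardinality of a group as in the Question. It is at least $\aleph_1$ by Theorem~\ref{thm:more}(c), and in the models of Theorem~\ref{thm:main} it is at most $|T|=2^{\aleph_1}$.

\begin{thebibliography}{1}
\bibitem{HT} Joel David Hamkins and Simon Thomas, \emph{Changing the heights of automorphism towers}, arXiv:math/9703204 (1997).
\end{thebibliography}
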